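
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Antisymmetric regular uniform algebras on the disc and on manifolds}

\begin{abstract}
We construct a uniform algebra on the closed unit disc that is natural, regular and antisymmetric: its only characters are the point evaluations, its functions separate points from closed sets, and its only real-valued functions are the constants. The algebra consists of the continuous functions that belong, on each member of a dense tree of small plane sets, to a transported copy of one fixed antisymmetric regular algebra. The same method works on every compact metrizable space that has a dense open subset which is a connected manifold of dimension at least two, and it produces algebras that approximate any prescribed norm-compact set of continuous functions. Products of such algebras give further examples, for instance on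 the Hilbert cube.
\end{abstract}

\section{The question and the results}

A \emph{compact space} is a non-empty compact Hausdorff topological space. For a compact space $X$, let $C(X)$ be the algebra of continuous complex-valued functions on $X$ with the supremum norm $\|f\|=\sup_X|f|$. A \emph{uniform algebra} on $X$ is a closed subalgebra of $C(X)$ that contains the constants and separates the points of $X$. A \emph{character} of an algebra is a non-zero multiplicative linear functional on it. Let $A$ be a uniform algebra on $X$.
\begin{itemize}
\item $A$ is \emph{natural} (on $X$) if its only characters are the evaluations at points of $X$.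
\item $A$ is \emph{regular on $X$} if for each closed $E\subseteq X$ and each $x\in X\setminus E$ there is $f\in A$ with $f(x)=1$ and $f=0$ on $E$. It is \emph{regular} if it is natural and regular on $X$.
\item $A$ is \emph{antisymmetric} if every real-valued function in $A$ is constant.
\end{itemize}

Naturality says that $A$ has no characters beyond the obvious ones. Regularity says that $A$ has localized functions, as $C(X)$ has. Antisymmetry says that $A$ is far from $C(X)$, which is full of real functions as soon as $X$ has more than one point. The last two requirements pull in opposite directions, and the two most familiar algebras on the closed disc $\overline{\mathbb D}=\{z\in\mathbb C:|z|\le1\}$ each satisfy only one of them. The algebra $C(\overline{\mathbb D})$ is natural and regular but not antisymmetric. The disc algebra, the closure of the polynomials in $C(\overline{\mathbb D})$, is natural, because a character $\psi$ is evaluation at the point $\psi(z)$, which has modulus at most $\|z\|=1$. It is antisymmetric, because a real holomorphic function on the open disc $\mathbb D$ is constant. It is not regular, because an element that vanishes on a small disc vanishes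 identically. This example suggests that antisymmetry comes from a kind of analyticity, which excludes localized functions. There is also a genuine obstruction on some spaces: a natural, regular, antisymmetric algebra forces its space to be connected (Proposition~\ref{prop:connected}).

Whether the three properties can hold together on the closed disc is a question from Feinstein and Izzo \cite{FI}. The answer is yes.

\begin{theorem}\label{thm:disc}
There is an antisymmetric, natural, regular uniform algebra on $\overline{\mathbb D}$.
\end{theorem}

The method uses little about the disc, and it leaves room for approximation.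

\begin{theorem}\label{thm:manifold}
Let $X$ be a compact metrizable space having a dense open subset $\Omega$ that is a connected topological manifold \textup{(}without boundary\textup{)} of dimension $d\ge2$. Let $G\subset C(X)$ be norm-compact and let $\varepsilon>0$. Then there is an antisymmetric, natural, regular uniform algebra $A$ on $X$ such that every $g\in G$ is within $\varepsilon$ of $A$.
\end{theorem}

Theorem~\ref{thm:manifold} contains Theorem~\ref{thm:disc}, but the disc needs less geometry and we treat it first. Theorem~\ref{thm:manifold} covers the closures of bounded domains in $\mathbb R^d$, $d\ge2$, and the connected compact manifolds of dimension at least $2$, with or without boundary. (The interior $\Omega$ of such a manifold is dense. It is also connected. If $\Omega$ were the union of disjoint non-empty open sets $U,V$, then $\overline U\cup\overline V$ would be the whole manifold, so $\overline U$ and $\overline V$ would share a point, necessarily on the boundary. But such a point has a half-ball neighborhood whose intersection with $\Omega$ is connected and meets both $U$ and $V$.) Taking $G=\{g\}$, we see that the union of all antisymmetric, natural,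 regular uniform algebras on $X$ is dense in $C(X)$. No single one is dense: being closed and antisymmetric on a space with more than one point, each is proper.

\begin{corollary}\label{cor:products}
Let $I$ be a non-empty index set and, for each $i\in I$, let $A_i$ be an antisymmetric, natural, regular uniform algebra on $X_i$. Let $\pi_i$ denote the coordinate projections of $\prod_{i\in I}X_i$. Then the closed subalgebra of $C(\prod_{i\in I} X_i)$ generated by $\{f\circ\pi_i:i\in I,\ f\in A_i\}$ is an antisymmetric, natural, regular uniform algebra. In particular such algebras exist on $\overline{\mathbb D}^{\,I}$ for every non-empty $I$, hence on the Hilbert cube, which is homeomorphic to $\overline{\mathbb D}^{\,\mathbb N}$.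
\end{corollary}

\paragraph{The idea.} A theorem of McKissick together with Bishop's decomposition theorem gives one antisymmetric, natural, regular algebra $A_0$ on some compact plane set $K_0$ with more than one point. Place small copies $L_1,L_2,\dots$ of $K_0$ in the disc so that each copy meets the union of the earlier ones in exactly one point and the union of all copies is dense. Let $A$ be the algebra of all continuous functions that belong to the transported copy of $A_0$ on every $L_i$. A real function in $A$ is constant on each $L_i$. Since each $L_i$ meets an earlier one, the constants agree, and by density the function is constant. So antisymmetry is free. The danger is that $A$ is too small. Infinitely many conditions, imposed on a dense set, must leave enough functions for regularity. They do if the copies are chosen one after another, each so short that the finitely many functions under consideration at that moment need only a tiny correction.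

Sections \ref{sec:tools} and \ref{sec:block} collect the tools and the building block. Section \ref{sec:links} shows the correction on a single new copy, and Section \ref{sec:trees} does it for chains of copies. Section \ref{sec:construction} runs the induction once for both theorems. What remains is geometry, in Section \ref{sec:disc} for the disc and in Section \ref{sec:manifold} for manifolds. Section \ref{sec:products} treats products.

\section{Regular algebras and algebras defined by restrictions}\label{sec:tools}

A character $\psi$ of a uniform algebra $B$ satisfies $\psi(1)=1$ and $|\psi(f)|\le\|f\|$. Every proper ideal of $B$ lies in a maximal ideal, and the maximal ideals are exactly the kernels of characters. If $B$ is natural on $L$, the maximal ideals are therefore the sets $\{h\in B:h(x)=0\}$, $x\in L$. Hence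
\begin{equation}\label{eq:ideal}
\textit{in a natural algebra, an ideal without a common zero is the whole algebra.}
\end{equation}
We also use Tietze's theorem in this form: \emph{a continuous complex function bounded by $\varepsilon$ on a closed subset of a compact metric space extends to a continuous function on the space with the same bound.} (Extend real and imaginary parts, then compose with the retraction of $\mathbb C$ onto $\{|w|\le\varepsilon\}$.)

\begin{lemma}\label{lem:F}
Let $B$ be a natural regular uniform algebra on $L$.
\begin{enumerate}
\item[(F1)] If $E,F\subseteq L$ are disjoint and closed, there is $f\in B$ with $f=1$ on $E$ and $f=0$ on $F$.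
\item[(F2)] If $E\subseteq L$ is closed and $f\in B$ has no zero on $E$, there is $g\in B$ with $fg=1$ on $E$.
\end{enumerate}
\end{lemma}

\begin{proof}
For closed $S\subseteq L$ let $I(S)=\{h\in B:h=0\text{ on }S\}$. By regularity, for $x\notin S$ some $h\in I(S)$ has $h(x)=1$.

(F1) Each $x\in L$ lies outside $E$ or outside $F$, so it is not a common zero of the ideal $I(E)+I(F)$. By \eqref{eq:ideal}, $1=g+f$ with $g\in I(E)$ and $f\in I(F)$. This $f$ is as required.

(F2) The ideal $fB+I(E)$ has no common zero: if $x\in E$ then $f(x)\ne0$, and if $x\notin E$ regularity applies. So $1=fg+h$ with $g\in B$ and $h\in I(E)$.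
\end{proof}

\begin{proposition}\label{prop:connected}
A compact space that carries an antisymmetric, natural, regular uniform algebra is connected.
\end{proposition}

\begin{proof}
If $X=E\cup F$ with $E,F$ disjoint, closed and non-empty, then (F1) gives a function in the algebra that is $1$ on $E$ and $0$ on $F$. It is real and not constant.
\end{proof}

We say that a set $A\subseteq C(X)$ is \emph{normal on $X$} if for all disjoint closed $E,F\subseteq X$ there is $f\in A$ with $f=1$ on $E$ and $f=0$ on $F$. By (F1), a natural regular uniform algebra is normal on its space. Our algebras will be defined by conditions on small sets, and for such algebras the converse holds too. This reduces naturality to the existence of enough functions.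

\begin{lemma}\label{lem:local}
Let $X$ be a compact space and $\mathcal L$ a family of non-empty closed subsets of $X$. For each $L\in\mathcal L$ let $A_L$ be a natural regular uniform algebra on $L$, and put
\[
A=\{f\in C(X): f|_L\in A_L\text{ for all }L\in\mathcal L\}.
\]
If $A$ is normal on $X$, then $A$ is a natural regular uniform algebra on $X$.
\end{lemma}

\begin{proof}
Since each $A_L$ is a closed algebra containing the constants, so is $A$. Normality on $X$, applied to a point and a closed set, shows that $A$ is regular on $X$, and in particular separates points. It remains to prove naturality.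

Suppose $\psi$ is a character of $A$ that is not evaluation at any point. For each $x\in X$ there is $g\in A$ with $\psi(g)\neq g(x)$, so $g-\psi(g)1$ lies in $\ker\psi$ and does not vanish at $x$. By compactness there are $f_1,\dots,f_s\in\ker\psi$ such that the open sets $U_i=\{f_i\ne0\}$ cover $X$. We shall find $g_i\in A$ with $\sum_if_ig_i=1$. This is a contradiction, since then $1\in\ker\psi$.

\emph{A partition of unity in $A$.} Choose closed $E_i\subseteq U_i$ with $\bigcup_iE_i=X$, and open $V_i$ with $E_i\subseteq V_i\subseteq\overline{V_i}\subseteq U_i$. By normality there are $e_i\in A$ with $e_i=1$ on $E_i$ and $e_i=0$ off $V_i$. Put $\varphi_i=e_i\prod_{j<i}(1-e_j)\in A$. Then $\varphi_i=0$ off $V_i$, and $\sum_i\varphi_i=1-\prod_i(1-e_i)=1$, because at each point of $X$ some $e_i$ equals $1$.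

\emph{Local division.} Let $g_i=\varphi_i/f_i$ on $U_i$ and $g_i=0$ on $X\setminus\overline{V_i}$. The two open sets $U_i$ and $X\setminus\overline{V_i}$ cover $X$, and on their overlap both formulas give $0$. So $g_i\in C(X)$ and $f_ig_i=\varphi_i$. Let $L\in\mathcal L$. Since $f_i$ has no zero on $\overline{V_i}\cap L$, (F2), applied to $f_i|_L$, gives $u\in A_L$ with $uf_i=1$ on $\overline{V_i}\cap L$. Then $g_i=\varphi_iu$ on $L$: on $\overline{V_i}\cap L$ because $u=1/f_i$ there, and on the rest of $L$ because both sides vanish. Hence $g_i|_L\in A_L$ for every $L\in\mathcal L$, that is, $g_i\in A$. Finally $\sum_if_ig_i=\sum_i\varphi_i=1$.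
\end{proof}

\section{The building block}\label{sec:block}

For compact $K\subset\mathbb C$ let $R(K)$ be the uniform closure in $C(K)$ of the rational functions with poles off $K$. It is natural on $K$. Indeed, let $\psi$ be a character and $\zeta=\psi(z)$. If $\zeta\notin K$, then $1/(z-\zeta)\in R(K)$ and $1=\psi(z-\zeta)\,\psi(1/(z-\zeta))=0$, which is absurd. So $\zeta\in K$, and $\psi$ is evaluation at $\zeta$ on rational functions, hence on $R(K)$. We use two published theorems.

\begin{itemize}
\item \textbf{McKissick} \cite{McK}. There is a compact $K\subset\mathbb C$ such that $R(K)\ne C(K)$ and $R(K)$ is normal on $K$.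
\item \textbf{Bishop} (see \cite[Ch.~II]{Gam}). Let $B$ be a uniform algebra on $K$. Call $E\subseteq K$ an \emph{antisymmetric set} for $B$ if every $f\in B$ that is real on $E$ is constant on $E$. The maximal antisymmetric sets are closed and partition $K$. For each of them $B|_E$ is closed in $C(E)$. If $f\in C(K)$ and $f|_E\in B|_E$ for all maximal antisymmetric $E$, then $f\in B$.
\end{itemize}

\begin{lemma}\label{lem:block}
There are a compact set $K_0\subset\mathbb C$ of diameter $1$ with $0,1\in K_0$, and a natural, regular, antisymmetric uniform algebra $A_0$ on $K_0$.
\end{lemma}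

\begin{proof}
Let $K$ be McKissick's set and $B=R(K)$. Since $B\ne C(K)$, Bishop's theorem gives a maximal antisymmetric set $E$ with $B|_E\neq C(E)$. So $E$ is compact and has at least two points, and $B|_E$ is a uniform algebra on $E$. It is antisymmetric because $E$ is an antisymmetric set, and it is regular on $E$ because functions of $B$ can be restricted.

It is natural. If $\psi$ is a character of $B|_E$, then $f\mapsto\psi(f|_E)$ is a character of $B$, hence evaluation at some $x\in K$. If $x\notin E$, normality of $B$ gives $f\in B$ with $f(x)=1$ and $f|_E=0$, so $1=\psi(0)=0$, a contradiction. Thus $x\in E$, and $\psi$ is evaluation at $x$.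

Choose $a,b\in E$ with $|a-b|=\operatorname{diam}E>0$ and transport $E$ and $B|_E$ by $z\mapsto(z-a)/(b-a)$.
\end{proof}

We fix $K_0$ and $A_0$ for the rest of the paper. The points $0$ and $1$ were placed at maximal distance for the following reason. Each $z\in K_0$ satisfies $|z|\le1$ and $|z-1|\le1$. The second inequality says $|z|^2\le2\operatorname{Re}z$. Hence
\begin{equation}\label{eq:lens}
0\le\operatorname{Re}z\le1,\qquad \operatorname{Re}z=0\Rightarrow z=0,\qquad\operatorname{Re}z=1\Rightarrow z=1\qquad(z\in K_0).
\end{equation}
So $K_0$ lies in a lens that touches the lines $\operatorname{Re}z=0$ and $\operatorname{Re}z=1$ only at $0$ and $1$, and translates of $K_0$ can be lined up like beads that meet only at their ends.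

By regularity we can also fix $q\in A_0$ with $q(0)=0$ and $q(1)=1$. Put $M=\|q\|$.

\section{One new link}\label{sec:links}

Let $X$ be a compact metric space. A \emph{link} in $X$ is a compact set $L\subseteq X$ together with a homeomorphism $\tau_L:K_0\to L$. Its \emph{initial} and \emph{terminal} points are $\tau_L(0)$ and $\tau_L(1)$. Put
\[
A_L=\{g\circ\tau_L^{-1}:g\in A_0\},\qquad q_L=q\circ\tau_L^{-1}\in A_L .
\]
Then $A_L$ is a natural, regular, antisymmetric uniform algebra on $L$. The function $q_L$ is $0$ at the initial point and $1$ at the terminal point, and $\|q_L\|=M$ for \emph{every} link. This uniform bound is the reason for using copies of one algebra only.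

When a link is attached to older ones, two things have to be done: a function must be continued to the new link, and it must not change much. The next two lemmas do this on one link.

\begin{lemma}\label{lem:glue}
Let $L$ be a link, let $E,F\subseteq L$ be disjoint and closed, let $p\in L$ and $c\in\mathbb C$, with $c=1$ if $p\in E$ and $c=0$ if $p\in F$. There is $k\in A_L$ with $k=1$ on $E$, $k=0$ on $F$ and $k(p)=c$.
\end{lemma}

\begin{proof}
If $p\in E\cup F$, this is (F1). Otherwise (F1) gives $k_0,k_1\in A_L$ with $k_0=1$ on $E$, $k_0=0$ on $F\cup\{p\}$, $k_1=1$ at $p$ and $k_1=0$ on $E\cup F$. Put $k=k_0+ck_1$.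
\end{proof}

\begin{lemma}\label{lem:chord}
Let $L$ be a link in $X$ with initial point $v$ and terminal point $w$, and let $f\in C(X)$. The function
\[
h=f(v)+(f(w)-f(v))\,q_L
\]
belongs to $A_L$, agrees with $f$ at $v$ and $w$, and satisfies $|h-f|\le(1+M)\max_{x,y\in L}|f(x)-f(y)|$ on $L$. If $f$ is constant on $L$, then $h=f$ on $L$.
\end{lemma}

\begin{proof}
For $x\in L$ we have $|h(x)-f(x)|\le|f(v)-f(x)|+|f(w)-f(v)|\,|q_L(x)|$, and $|q_L(x)|\le M$. The other assertions are evident from the formula.
\end{proof}

\begin{example}[two links in the disc]\label{ex:two}
Let $X=\overline{\mathbb D}$, $L_1=\frac12K_0$ and $L_2=\frac12+sK_0$ with $0<s<\frac12$, parametrized by $z\mapsto\frac12z$ and $z\mapsto\frac12+sz$. Both links lie in $\mathbb D$ since $|z|\le1$ on $K_0$. By \eqref{eq:lens}, $L_1$ lies in $\operatorname{Re}z\le\frac12$ and $L_2$ in $\operatorname{Re}z\ge\frac12$, and both touch the line $\operatorname{Re}z=\frac12$ only at $\frac12$. So $L_1\cap L_2=\{\frac12\}$.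

On $Y=L_1\cup L_2$ consider the functions $f\in C(Y)$ with $f|_{L_i}\in A_{L_i}$ for $i=1,2$. A real one is constant on $L_1$ and on $L_2$, and the two constants agree at $\frac12$. So the algebra is antisymmetric. It is normal on $Y$: given disjoint closed $E,F\subseteq Y$, use (F1) on $L_1$ and then continue to $L_2$ by Lemma~\ref{lem:glue}, with $p=\frac12$ and $c$ the value already obtained there. By Lemma~\ref{lem:local} it is natural and regular. Thus, on a space that consists of finitely many links attached one after another in this way, there is no difficulty.

Now take $f\in C(\overline{\mathbb D})$ with $f|_{L_1}\in A_{L_1}$, and let $\omega(s)$ be the maximum of $|f(x)-f(y)|$ over $|x-y|\le s$. How far must $f$ be moved to satisfy the new condition on $L_2$ as well? With $h$ from Lemma~\ref{lem:chord} for $L=L_2$, the function equal to $0$ on $L_1$ and to $h-f$ on $L_2$ is well defined, because $h=f$ at $\frac12$. It is continuous and bounded by $(1+M)\omega(s)$, since $\operatorname{diam}L_2=s$. Extend it with the same bound by Tietze and add it to $f$. The new function is unchanged on $L_1$, belongs to $A_{L_2}$ on $L_2$, and differs from $f$ by at most $(1+M)\omega(s)$.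
\end{example}

The example shows what to do in general. A new link must be short compared with the scale on which the functions at hand vary. To reach a distant point we therefore need a chain of many short links. The number of links is not known in advance, but this does no harm. Since $h$ agrees with $f$ at the terminal point as well, the correction on the next link again starts from a value of $f$ itself, and errors do not accumulate along the chain.

\section{Trees and chains of links}\label{sec:trees}

Throughout this section $X$ is a compact metric space with metric $\operatorname{dist}$. We put $\operatorname{dist}(x,\emptyset)=\infty$.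

\begin{definition}
A finite or infinite sequence $L_1,L_2,\dots$ of links in $X$ is a \emph{tree sequence} if $L_n\cap(L_1\cup\dots\cup L_{n-1})=\{\tau_{L_n}(0)\}$ for each $n\ge2$. We write $Z_n=L_1\cup\dots\cup L_n$ and
\[
A(L_1,\dots,L_N)=\{f\in C(X):f|_{L_i}\in A_{L_i},\ 1\le i\le N\}.
\]
For disjoint closed sets $P,Q\subseteq X$, possibly empty, we say that $f\in C(X)$ \emph{fits} $(P,Q)$ if $f=1$ on a neighborhood of $P$ and $f=0$ on a neighborhood of $Q$.
\end{definition}

Functions that fit pairs are what normality asks for. We demand the values $1$ and $0$ on neighborhoods because this leaves room for corrections.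

\begin{lemma}\label{lem:fit}
Let $L_1,\dots,L_N$ be a tree sequence and $P,Q\subseteq X$ disjoint closed sets. Some $f\in A(L_1,\dots,L_N)$ fits $(P,Q)$.
\end{lemma}

\begin{proof}
Choose disjoint closed neighborhoods $P',Q'$ of $P,Q$. We construct inductively continuous $h_n$ on $Z_n$ with $h_n|_{L_i}\in A_{L_i}$ for $i\le n$, $h_n=1$ on $P'\cap Z_n$ and $h_n=0$ on $Q'\cap Z_n$. For $n=1$ use (F1). Given $h_n$, let $L=L_{n+1}$ and $L\cap Z_n=\{p\}$. Apply Lemma~\ref{lem:glue} with $E=P'\cap L$, $F=Q'\cap L$ and $c=h_n(p)$. Its hypothesis on $c$ holds, since $h_n(p)=1$ if $p\in P'$ and $h_n(p)=0$ if $p\in Q'$. As the resulting $k\in A_L$ and $h_n$ agree on $L\cap Z_n=\{p\}$, they glue to a continuous $h_{n+1}$ on $Z_{n+1}$. It is here that the one-point intersections make gluing possible without any compatibility between the algebras.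

Finally, $h_N$ on $Z_N$, $1$ on $P'$ and $0$ on $Q'$ fit together to a continuous function on a closed set. Extend it to $X$ by Tietze.
\end{proof}

\begin{definition}
Let $L_1,\dots,L_N$ be a tree sequence, $\delta>0$ and $t\in X$. A \emph{$\delta$-chain from $Z_N$ to $t$} is a sequence of links $L_{N+1},\dots,L_{N+m}$ ($m\ge1$), all of diameter less than $\delta$, such that $L_1,\dots,L_{N+m}$ is a tree sequence, the initial point of $L_{N+1}$ lies in $Z_N$, the initial point of each later link $L_j$ is the terminal point of $L_{j-1}$, and the terminal point of $L_{N+m}$ is $t$.
\end{definition}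

\begin{lemma}\label{lem:chain}
Let $L_1,\dots,L_N$ be a tree sequence, let $f_1,\dots,f_r\in A(L_1,\dots,L_N)$, where $f_k$ fits $(P_k,Q_k)$, and let $\varepsilon>0$. There is $\delta>0$ such that for every $\delta$-chain $L_{N+1},\dots,L_{N+m}$ from $Z_N$ to any point there are $f_k'\in A(L_1,\dots,L_{N+m})$, $1\le k\le r$, with
\[
f_k'=f_k\text{ on }Z_N,\qquad\|f_k'-f_k\|\le\varepsilon,\qquad f_k'\text{ fits }(P_k,Q_k).
\]
\end{lemma}

\begin{proof}
The idea is that of Example~\ref{ex:two}: on each new link replace $f_k$ by the function of Lemma~\ref{lem:chord}.

\emph{Choice of $\delta$.} By compactness there is $\eta>0$ such that, for all $k$, $f_k=1$ on $\{x:\operatorname{dist}(x,P_k)<\eta\}$ and $f_k=0$ on $\{x:\operatorname{dist}(x,Q_k)<\eta\}$. Choose $0<\delta\le\eta/2$ such that $\operatorname{dist}(x,y)<\delta$ implies $(1+M)|f_k(x)-f_k(y)|\le\varepsilon$ for all $k$. Let $P_k'=\{x:\operatorname{dist}(x,P_k)\le\eta/2\}$ and $Q_k'=\{x:\operatorname{dist}(x,Q_k)\le\eta/2\}$.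

\emph{How the new links meet.} Let a $\delta$-chain be given and let $v_j$ be the initial point of $L_j$ for $j>N$. By the tree property, $L_j\cap Z_{j-1}=\{v_j\}$. Let $j\ge N+2$. Then $v_j$ is the terminal point of $L_{j-1}$, so $v_j\ne v_{j-1}$, and since $L_{j-1}\cap Z_{j-2}=\{v_{j-1}\}$ we get $v_j\notin Z_{j-2}$. Therefore $L_j$ meets neither $Z_N$ nor any new link before $L_{j-1}$, and it meets $L_{j-1}$ only at their common endpoint $v_j$. The link $L_{N+1}$ meets $Z_N$ only at $v_{N+1}$.

\emph{Correction.} For a new link $L$ let $h_k\in A_L$ be the function of Lemma~\ref{lem:chord} for $f_k$. It agrees with $f_k$ at the endpoints of $L$, and $|h_k-f_k|\le\varepsilon$ on $L$ since $\operatorname{diam}L<\delta$. If $L$ meets $P_k'$, then $L\subseteq\{x:\operatorname{dist}(x,P_k)<\eta\}$ because $\operatorname{diam}L<\eta/2$. So $f_k$ is constantly $1$ on $L$, and $h_k=f_k$ on $L$. If $L$ meets $Q_k'$, then in the same way $f_k$ is constantly $0$ on $L$, and $h_k=f_k$ on $L$.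

Consider the function that equals $h_k-f_k$ on each new link and $0$ on $Z_N\cup P_k'\cup Q_k'$. It is well defined: where two new links meet, or a new link meets $Z_N$, we are at an endpoint of each new link involved, so all prescribed values are $0$; and a new link that meets $P_k'\cup Q_k'$ carries the function $0$. So it is continuous on a closed set, being continuous on each of finitely many closed pieces, and it is bounded by $\varepsilon$. Extend it to $g_k\in C(X)$ with $\|g_k\|\le\varepsilon$ and put $f_k'=f_k+g_k$. Then $f_k'=f_k$ on $Z_N$ and on the neighborhoods $P_k',Q_k'$ of $P_k,Q_k$, and $f_k'=h_k$ on each new link.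
\end{proof}

\section{From chains to the algebra}\label{sec:construction}

The induction is the same for the disc and for manifolds. We isolate the only geometric input.

\begin{definition}\label{def:extend}
Let $X$ be a compact metric space and $\Omega\subseteq X$. We say that \emph{trees can be extended in $\Omega$} if the following holds. Given a tree sequence $L_1,\dots,L_N$ of links contained in $\Omega$, a point $t\in\Omega\setminus Z_N$, functions $f_1,\dots,f_r\in A(L_1,\dots,L_N)$, where $f_k$ fits $(P_k,Q_k)$, and $\varepsilon>0$, there are links $L_{N+1},\dots,L_{N+m}\subseteq\Omega$ and functions $f_1',\dots,f_r'\in A(L_1,\dots,L_{N+m})$ such that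
\begin{enumerate}
\item[(E1)] $L_1,\dots,L_{N+m}$ is a tree sequence and $t\in Z_{N+m}$;
\item[(E2)] $f_k'=f_k$ on $Z_N$, $\|f_k'-f_k\|\le\varepsilon$, and $f_k'$ fits $(P_k,Q_k)$, for $1\le k\le r$.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:construction}
Let $X$ be a compact metric space and $\Omega\subseteq X$ a dense subset in which trees can be extended. Let $L_1\subseteq\Omega$ be a link, $g_1,\dots,g_s\in A(L_1)$ \textup{(}$s\ge0$\textup{)} and $\varepsilon>0$. Then there are an antisymmetric, natural, regular uniform algebra $A$ on $X$ and functions $g_1^*,\dots,g_s^*\in A$ with $\|g_i^*-g_i\|\le\varepsilon$.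
\end{proposition}

\begin{proof}
Let $(t_n)_{n\ge1}$ be a sequence in $\Omega$ that is dense in $\Omega$, hence in $X$. Let $(P_k,Q_k)_{k\ge1}$ be a sequence of pairs of disjoint closed sets such that for all disjoint closed $E,F\subseteq X$ there is $k$ with $E\subseteq P_k$ and $F\subseteq Q_k$. To obtain it, take a countable base closed under finite unions (including the empty one), and list all pairs $(\overline U,\overline V)$ of disjoint closures of its members, with repetitions if necessary. Disjoint closed $E,F$ have open neighborhoods with disjoint closures, and by compactness these may be taken from the base.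

\emph{The stages.} Put $N_0=1$ and $g_i^{(0)}=g_i$. Before stage $n\ge1$ we have
\begin{itemize}
\item a tree sequence $L_1,\dots,L_{N_{n-1}}$ of links in $\Omega$;
\item functions $f_k^{(n-1)}\in A(L_1,\dots,L_{N_{n-1}})$ fitting $(P_k,Q_k)$ for $1\le k\le n-1$;
\item functions $g_i^{(n-1)}\in A(L_1,\dots,L_{N_{n-1}})$ for $1\le i\le s$.
\end{itemize}
At stage $n$ a new function enters first: by Lemma~\ref{lem:fit} choose $f_n^{(n-1)}\in A(L_1,\dots,L_{N_{n-1}})$ fitting $(P_n,Q_n)$. Then the tree grows. If $t_n\in Z_{N_{n-1}}$, put $N_n=N_{n-1}$ and keep all functions, $f_k^{(n)}=f_k^{(n-1)}$ for $k\le n$ and $g_i^{(n)}=g_i^{(n-1)}$. Otherwise extend the tree in $\Omega$ to $t_n$ with error $2^{-n}\min(1,\varepsilon)$ for the functions $f_1^{(n-1)},\dots,f_n^{(n-1)},g_1^{(n-1)},\dots,g_s^{(n-1)}$. The $g_i^{(n-1)}$ are treated as fitting the pair $(\emptyset,\emptyset)$, which is no condition. The result is a tree sequence $L_1,\dots,L_{N_n}$ and functions $f_k^{(n)},g_i^{(n)}$. In all cases $t_n\in Z_{N_n}$.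

Define
\[
A=\{f\in C(X):f|_{L_i}\in A_{L_i}\text{ for all links }L_i\text{ constructed}\}.
\]

\emph{Normality on $X$.} Fix $k$. Since $\|f_k^{(n)}-f_k^{(n-1)}\|\le2^{-n}$ for $n\ge k$, the $f_k^{(n)}$ converge uniformly to some $f_k\in C(X)$. For each link $L_i$ the restriction $f_k^{(n)}|_{L_i}$ does not depend on $n$ once $n$ is large, because later stages change nothing on links already present. It belongs to $A_{L_i}$. Hence $f_k\in A$. All $f_k^{(n)}$ are $1$ on $P_k$ and $0$ on $Q_k$, so $f_k$ is too. By the choice of the pairs, $A$ is normal on $X$.

\emph{Naturality and regularity.} These follow from Lemma~\ref{lem:local}, applied to the family of all links constructed.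

\emph{Antisymmetry.} Let $f\in A$ be real-valued. On each $L_i$ it is a real function in $A_{L_i}$, hence constant. For $i\ge2$, $L_i$ meets $L_1\cup\dots\cup L_{i-1}$, so by induction the constants are all the same. The union of the links contains every $t_n$, so it is dense, and $f$ is constant.

\emph{Approximation.} For the same reasons as above, the $g_i^{(n)}$ converge to functions $g_i^*\in A$, and $\|g_i^*-g_i\|\le\sum_{n\ge1}2^{-n}\varepsilon=\varepsilon$.
\end{proof}

The order of choices is essential: at stage $n$ only finitely many functions have to be respected, and they are known before the new links are chosen.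

\section{The disc}\label{sec:disc}

It remains to draw chains. The difficulty is that a new chain must not run into the existing tree. We therefore start at the point of the tree nearest to the target: the open disc about the target through that point is free of the tree, and by the shape of $K_0$ a straight chain stays inside it. We first put this in a normalized position in the plane, with the chain running from $0$ to $r>0$; see Figure~\ref{fig:chain}.

\begin{lemma}\label{lem:straight}
Let $r>0$, $m\ge2$ and $\ell=r/m$. For $1\le j\le m$ put $\sigma_j(z)=\ell(j-1+z)$ and $S_j=\sigma_j(K_0)$.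
\begin{enumerate}
\item[(a)] $\operatorname{diam}S_j=\ell$, $\sigma_j(0)=(j-1)\ell$ and $\sigma_j(1)=j\ell$.
\item[(b)] $S_i\cap S_{i+1}=\{i\ell\}$, and $S_i\cap S_j=\emptyset$ if $j\ge i+2$.
\item[(c)] Every $x\in S_j$ satisfies $|x-r|<r$, with the single exception of $x=0$, which belongs to $S_1$ only.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is clear, since $\operatorname{diam}K_0=1$. (b) By \eqref{eq:lens}, $S_j$ lies in the strip $(j-1)\ell\le\operatorname{Re}z\le j\ell$ and meets its boundary lines only at $(j-1)\ell$ and $j\ell$.

(c) For $z\in K_0$,
\[
|r-\sigma_j(z)|=\ell\,|(m-j)+(1-z)|\le\ell(m-j+|1-z|)\le\ell(m-j+1).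
\]
If $j\ge2$, the right-hand side is at most $\ell(m-1)<r$. If $j=1$, it equals $\ell m=r$. Since $m-1>0$, equality throughout forces $1-z\ge0$ and $|1-z|=1$, that is, $z=0$ and $\sigma_1(z)=0$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[fill=gray!20] (0.5,-0.866) arc (-60:60:1) arc (120:240:1) -- cycle;
\draw[fill=gray!20] (1.5,-0.866) arc (-60:60:1) arc (120:240:1) -- cycle;
\draw[fill=gray!20] (2.5,-0.866) arc (-60:60:1) arc (120:240:1) -- cycle;
\draw[fill=gray!20] (3.5,-0.866) arc (-60:60:1) arc (120:240:1) -- cycle;
\draw[dashed] (4,0) ++(145:4) arc (145:215:4);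
\draw[very thick] (-0.9,2) .. controls (-0.3,1.2) and (0,0.6) .. (0,0)
 .. controls (0,-0.6) and (-0.5,-1) .. (-1.1,-1.8);
\fill (0,0) circle (1.3pt);
\fill (1,0) circle (1.3pt);
\fill (2,0) circle (1.3pt);
\fill (3,0) circle (1.3pt);
\fill (4,0) circle (1.3pt);
\node[left] at (-0.05,0) {$p$};
\node[right] at (4.05,0) {$t$};
\node at (1,-0.75) {$u_1$};
\node at (2,-0.75) {$u_2$};
\node at (3,-0.75) {$u_3$};
\node at (-1.0,1.4) {$Z_N$};
\end{tikzpicture}
\caption{A chain of $m=4$ links from the nearest point $p$ of $Z_N$ to $t$. Each link is a scaled copy of $K_0$ inside one of the shaded lenses, and consecutive links meet only at a point $u_j$ of the segment $[p,t]$. The dashed arc is part of the circle about $t$ through $p$. No point of $Z_N$ lies inside this circle, and the links touch the circle only at $p$.}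
\label{fig:chain}
\end{figure}

\begin{lemma}\label{lem:disc}
With $X=\overline{\mathbb D}$, trees can be extended in $\mathbb D$.
\end{lemma}

\begin{proof}
Let $L_1,\dots,L_N$, $t$, $f_1,\dots,f_r$ and $\varepsilon$ be as in Definition~\ref{def:extend}, and let $\delta$ be given by Lemma~\ref{lem:chain}. By that lemma it is enough to find a $\delta$-chain from $Z_N$ to $t$ with links in $\mathbb D$.

Let $p$ be a point of $Z_N$ nearest to $t$. Put $\rho=|t-p|>0$ and $e=(t-p)/\rho$. Then $Z_N$ does not meet $\{|z-t|<\rho\}$. The segment $[p,t]$ lies in $\mathbb D$. Choose $m\ge2$ such that $\ell=\rho/m$ is less than $\delta$ and less than the distance from $[p,t]$ to $\partial\mathbb D$. With $\sigma_j$ and $S_j$ from Lemma~\ref{lem:straight} for $r=\rho$, let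
\[
\tau_j(z)=p+e\,\sigma_j(z)\quad(z\in K_0),\qquad L_{N+j}=\tau_j(K_0)=p+e\,S_j\qquad(1\le j\le m).
\]
The link $L_{N+j}$ has diameter $\ell<\delta$ and joins $u_{j-1}$ to $u_j$, where $u_j=p+e\ell j$. Here $u_0=p\in Z_N$ and $u_m=t$. Since $|z|\le1$ on $K_0$, the link lies within $\ell$ of $u_{j-1}\in[p,t]$, hence in $\mathbb D$. By Lemma~\ref{lem:straight}(c) all its points lie in $\{|z-t|<\rho\}$, except for $p$ when $j=1$. So $L_{N+1}\cap Z_N=\{p\}$ and $L_{N+j}\cap Z_N=\emptyset$ for $j\ge2$. Together with part (b) this gives $L_{N+j}\cap Z_{N+j-1}=\{u_{j-1}\}$ for $1\le j\le m$, so $L_1,\dots,L_{N+m}$ is a tree sequence.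
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disc}]
Apply Proposition~\ref{prop:construction} with $X=\overline{\mathbb D}$, $\Omega=\mathbb D$, $L_1=\frac12K_0$ (parametrized by $z\mapsto z/2$), $s=0$ and $\varepsilon=1$. Trees can be extended in $\mathbb D$ by Lemma~\ref{lem:disc}.
\end{proof}

\section{Manifolds and approximation}\label{sec:manifold}

Let $X$, $\Omega$ and $d\ge2$ be as in Theorem~\ref{thm:manifold}, and fix a metric on $X$. A manifold has no straight segments, so we repeat the argument of Section~\ref{sec:disc} inside a chart, with distances measured in the chart. This works if the target is close enough to the tree, and a distant target is reached in several steps. Let $B\subset\mathbb R^d$ be the open unit ball and $B_{1/3}=\{|y|<1/3\}$.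

\begin{lemma}\label{lem:chart}
Let $L_1,\dots,L_N$ be a tree sequence in $\Omega$. Let $U\subseteq\Omega$ be open and $\phi:U\to B$ a homeomorphism, and suppose that $t\in U\setminus Z_N$ and $z_0\in Z_N\cap U$ satisfy $\phi(t),\phi(z_0)\in B_{1/3}$. Then for every $\delta>0$ there is a $\delta$-chain from $Z_N$ to $t$ with links in $U$.
\end{lemma}

\begin{proof}
The closed ball about $\phi(t)$ of radius $|\phi(t)-\phi(z_0)|<2/3$ is a compact subset of $B$, because $|\phi(t)|<\frac13$. It meets the set $\phi(Z_N\cap U)$, which is closed in $B$. So the minimum
\[
\rho=\min\{|\phi(x)-\phi(t)|:x\in Z_N\cap U\}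
\]
is attained at some $p\in Z_N\cap U$, and $0<\rho<2/3$. Let $D$ be the closed ball about $\phi(t)$ of radius $\rho$. Then $D\subset B$, and $\phi(Z_N\cap U)$ does not meet the interior of $D$.

Since $d\ge2$, there is an affine isometric embedding $\pi:\mathbb C\to\mathbb R^d$ with $\pi(0)=\phi(p)$ and $\pi(\rho)=\phi(t)$. This is where the dimension enters: the building block is a plane set. Let $m\ge2$, to be chosen below, and take $\sigma_j$ and $S_j$ from Lemma~\ref{lem:straight} for $r=\rho$. Part (c) of that lemma says that $\pi(S_j)$ lies in the interior of $D$, except for the point $\phi(p)$ when $j=1$. So we may define links in $U$ by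
\[
\tau_j(z)=\phi^{-1}(\pi(\sigma_j(z)))\quad(z\in K_0),\qquad L_{N+j}=\tau_j(K_0)\qquad(1\le j\le m).
\]
(A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image.) As before, $L_{N+1}\cap Z_N=\{p\}$ and $L_{N+j}\cap Z_N=\emptyset$ for $j\ge2$, and by Lemma~\ref{lem:straight}(b) the new links meet each other only at the common endpoints of consecutive ones. The endpoints are $\tau_1(0)=p$, $\tau_j(1)=\tau_{j+1}(0)$ for $j<m$, and $\tau_m(1)=t$. Finally, $\pi(S_j)$ has diameter $\rho/m$ and $\phi^{-1}$ is uniformly continuous on $D$. So if $m$ is chosen large enough, all the links have diameter less than $\delta$.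
\end{proof}

\begin{lemma}\label{lem:path}
Trees can be extended in $\Omega$.
\end{lemma}

\begin{proof}
Let $L_1,\dots,L_N$, $t$, $f_1,\dots,f_r$ and $\varepsilon$ be as in Definition~\ref{def:extend}. A connected manifold is path-connected, so there is a path $\gamma:[0,1]\to\Omega$ from a point of $Z_N$ to $t$. Every point of $\Omega$ is the center of a chart $\phi:U\to B$ onto $B$, so the sets $\phi^{-1}(B_{1/3})$ cover $\Omega$. By Lebesgue's covering lemma there are $0=s_0<\dots<s_a=1$ and charts $\phi_i:U_i\to B$ onto $B$ such that $\gamma([s_{i-1},s_i])\subset\phi_i^{-1}(B_{1/3})$ for $1\le i\le a$.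

Treat the targets $\gamma(s_1),\dots,\gamma(s_a)=t$ in succession. When $\gamma(s_i)$ has its turn, $\gamma(s_{i-1})$ belongs to the union of the current links. If $\gamma(s_i)$ belongs to it too, do nothing. Otherwise take $\delta$ from Lemma~\ref{lem:chain} for the current tree sequence, the current functions and the error $\varepsilon/a$. Append a $\delta$-chain to $\gamma(s_i)$ with links in $U_i\subseteq\Omega$, which exists by Lemma~\ref{lem:chart} with $z_0=\gamma(s_{i-1})$, and correct the functions by Lemma~\ref{lem:chain}. After at most $a$ steps $t$ is covered. The functions have changed by at most $\varepsilon$ in total, are unchanged on $Z_N$, and still fit their pairs.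
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:manifold}]
We may assume that $G\neq\emptyset$. Let $\{g_1,\dots,g_s\}\subseteq G$ be finite such that every $g\in G$ is within $\varepsilon/3$ of some $g_i$. Choose a link $L_1\subset\Omega$, a small copy of $K_0$ in a plane inside a chart, so small that each $g_i$ varies by at most $\varepsilon/3$ on $L_1$. Let $c_i$ be a value of $g_i$ on $L_1$. By Tietze, the restriction of $c_i-g_i$ to $L_1$ extends to a continuous function on $X$ bounded by $\varepsilon/3$. Adding this extension to $g_i$ we get $\tilde g_i\in C(X)$ with $\tilde g_i=c_i$ on $L_1$ and $\|\tilde g_i-g_i\|\le\varepsilon/3$. Being constant on $L_1$, $\tilde g_i$ belongs to $A(L_1)$.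

By Lemma~\ref{lem:path} we can apply Proposition~\ref{prop:construction} to $L_1$, $\tilde g_1,\dots,\tilde g_s$ and $\varepsilon/3$. It gives an antisymmetric, natural, regular uniform algebra $A$ on $X$ and $g_i^*\in A$ with $\|g_i^*-g_i\|\le2\varepsilon/3$. So every $g\in G$ is within $\varepsilon$ of $A$.
\end{proof}

\begin{remark}
Connectedness of $\Omega$ was used to find the path in Lemma~\ref{lem:path}. Connectedness of $X$ is necessary by Proposition~\ref{prop:connected}. We make no claim about one-dimensional manifolds.
\end{remark}

\section{Products}\label{sec:products}

\begin{proof}[Proof of Corollary~\ref{cor:products}]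
Let $X=\prod_{i\in I}X_i$, which is a compact space by Tychonoff's theorem, and let $A$ be the closed algebra generated by the functions $f\circ\pi_i$. It contains the constants, and it separates points because each $A_i$ does.

\emph{Natural.} Let $\psi$ be a character of $A$. For each $i$ the map $f\mapsto\psi(f\circ\pi_i)$ is a character of $A_i$, since it is multiplicative and linear and sends $1$ to $1$. So it is evaluation at some $x_i\in X_i$. Hence $\psi$ agrees with evaluation at $(x_i)_{i\in I}$ on the generators, and by continuity on $A$.

\emph{Regular.} Let $E\subseteq X$ be closed and $x=(x_i)\notin E$. There are a finite $F\subseteq I$ and open $W_i\ni x_i$ for $i\in F$ such that $\bigcap_{i\in F}\pi_i^{-1}(W_i)$ is disjoint from $E$. Choose $f_i\in A_i$ with $f_i(x_i)=1$ and $f_i=0$ off $W_i$. Then $\prod_{i\in F}f_i\circ\pi_i$ is $1$ at $x$ and $0$ on $E$.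

\emph{Antisymmetric.} Fix all coordinates but the $i$-th. As a function of the $i$-th coordinate, each generator becomes a constant or an element of $A_i$. Since $A_i$ is a closed algebra containing the constants, every element of $A$ becomes an element of $A_i$. If $f\in A$ is real, this element is real, hence constant. So $f$ does not change when one coordinate is changed, hence when finitely many are. The points that differ from a given point in only finitely many coordinates are dense in $X$. By continuity $f$ is constant.

The particular case follows from Theorem~\ref{thm:disc}. Since $\overline{\mathbb D}$ is homeomorphic to $[0,1]^2$, the space $\overline{\mathbb D}^{\,\mathbb N}$ is homeomorphic to the Hilbert cube.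
\end{proof}

\begin{thebibliography}{9}
\bibitem{FI} J. F. Feinstein and A. J. Izzo, \emph{A General Method for Constructing Essential Uniform Algebras}, arXiv:1512.08069 (2015).
\bibitem{Gam} Gamelin, \emph{Uniform Algebras}, Ch.~II.
\bibitem{McK} McKissick, \emph{A nontrivial normal sup norm algebra}, Bull. AMS \textbf{69} (1963), 391--395.
\end{thebibliography}

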